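\title{Eliminating regular and length constraints from word equations is undecidable}

\begin{abstract}
A quantifier-free formula built from word equations, regular constraints and
linear length constraints defines a formal language: the set of values that a
chosen variable takes in the solutions. We ask whether one can decide if the
regular constraints, or the length constraints, can be removed without changing
this language. Over every alphabet with at least two letters the answer is no.
All seven nontrivial expressibility problems among the four theories are
$\Sigma^0_2$-hard, and removing regular constraints from word equations with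
regular constraints is $\Sigma^0_2$-complete. Over one letter the four theories
express the same languages. The proofs combine a substitution lemma for
solutions of word equations with an encoding of register machine computations.
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\Sigma$ be a finite alphabet. Variables range over the set $\Sigma^*$ of
finite words over $\Sigma$; the empty word is $\varepsilon$ and $|w|$ is the
length of $w$. We consider three kinds of atomic formulas.
\begin{itemize}
\item $\mathsf{WE}$, \emph{word equations}: $\alpha=\alpha'$, where $\alpha$ and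
$\alpha'$ are concatenations of variables and constant words over $\Sigma$.
\item $\mathsf{REG}$, \emph{regular constraints}: $y\in L$, where $y$ is a
variable and $L\subseteq\Sigma^*$ is a regular language, given by a finite
automaton.
\item $\mathsf{LEN}$, \emph{length constraints}: linear equations and
inequalities with integer coefficients in the lengths $|y|$ of variables.
\end{itemize}
The four \emph{theories} $\mathsf{WE}$, $\mathsf{WE}+\mathsf{REG}$,
$\mathsf{WE}+\mathsf{LEN}$ and $\mathsf{WE}+\mathsf{REG}+\mathsf{LEN}$ consist
of the Boolean combinations (conjunction, disjunction, negation) of atoms of the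
kinds named. An \emph{assignment} $h$ maps variables to words; it extends to
concatenations, and it \emph{satisfies} a formula if the formula becomes true
when each $y$ is read as $h(y)$. A formula $f$ and a variable $x$ of $f$
\emph{express} the language
\[
L(f,x)=\{\,h(x) : h \text{ satisfies } f\,\},
\]
and a language is \emph{expressible} in a theory $T$ if it equals $L(f,x)$ for
some $T$-formula $f$ over $\Sigma$ and some variable $x$ of $f$. There are no
quantifiers, but every variable other than $x$ is in effect quantified
existentially. Exponents on words and on variables denote repeated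
concatenation.

\begin{example}\label{ex:first}
Let $a,b$ be distinct letters of $\Sigma$.
\begin{enumerate}
\item[(a)] Finite and cofinite languages are expressible in $\mathsf{WE}$, by
$\bigvee_{w}x=w$ and $\bigwedge_{w}\neg(x=w)$; for $\emptyset$ and $\Sigma^*$
use $x=xa$ and $x=x$.
\item[(b)] The equation $sa=as$ holds if and only if $s\in a^*$: a nonempty
solution begins with $a$, and $s=as'$ is a solution if and only if $s'$ is. So
the regular constraint $s\in a^*$ can be traded for a word equation, and for
$s,s'\in a^*$ the length constraint $|s'|=2|s|$ can be traded for $s'=ss$.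
\item[(c)] The equation $x=y\,bb\,z$ expresses $\Sigma^*bb\Sigma^*$. Its
negation does not express the complement
\[
Q=\Sigma^*\setminus\Sigma^*bb\Sigma^* ,
\]
but all of $\Sigma^*$, since one may give $y$ the same value as $x$. The
language $Q$ is regular, and we shall see that it is not expressible in
$\mathsf{WE}+\mathsf{LEN}$.
\item[(d)] The language $E=\{w\in\Sigma^*:|w|\text{ even}\}$ is regular and is
also expressed by $|x|=2|y|$. The equation $x=yy$ expresses only the squares, and
we shall see that $E$ is not expressible in $\mathsf{WE}$.
\end{enumerate}
\end{example}

So a regular or length constraint is sometimes dispensable, for reasons that are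
not visible in its syntax, and sometimes indispensable. One would like an
algorithm that tells the two situations apart. For theories $T'$ and $T$ let
$\mathrm{Exp}(T',T)$ be the problem: given a $T'$-formula $f$ and a variable $x$
of $f$, is $L(f,x)$ expressible in $T$? The following question comes from Day,
Ganesh, Grewal and Manea \cite{DGGM}: which of the problems
\begin{enumerate}
\item[(1)] $\mathrm{Exp}(\mathsf{WE}+\mathsf{REG},\ \mathsf{WE})$,
\item[(2)] $\mathrm{Exp}(\mathsf{WE}+\mathsf{REG}+\mathsf{LEN},\
\mathsf{WE}+\mathsf{LEN})$,
\item[(3)] $\mathrm{Exp}(\mathsf{WE}+\mathsf{LEN},\ \mathsf{WE})$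
\end{enumerate}
are decidable, when an alphabet $\Sigma$ with $|\Sigma|\ge2$ is given as part of
the input?

Satisfiability of $\mathsf{WE}+\mathsf{REG}$-formulas is decidable
\cite{Makanin,Schulz}, so for the inputs of (1) both emptiness of $L(f,x)$ and
membership in $L(f,x)$ are decidable, and one might hope for a positive answer
to (1) at least. But expressibility asks whether \emph{some} formula agrees with
$f$ on \emph{all} words, and Example~\ref{ex:first}(c) warns that a statement
about all words cannot be turned into a satisfiability question by negating the
formula. This turns out to be decisive.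

\begin{theorem}\label{thm:undec}
For every fixed alphabet $\Sigma$ with $|\Sigma|\ge 2$, problems
\textup{(1)}, \textup{(2)} and \textup{(3)} are undecidable.
\end{theorem}

A fortiori the problems are undecidable when $\Sigma$ is part of the input. To
say how undecidable they are, recall some computability theory
\cite{Rogers,Soare}. Let $\varphi_e$ be the $e$-th partial computable function
and $W_e\subseteq\mathbb N$ its domain, the $e$-th recursively enumerable (r.e.)
set. A set is in $\Sigma^0_n$ if it is defined from a decidable relation by $n$
alternating blocks of quantifiers, the first being existential; it is in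
$\Sigma^0_n$ \emph{relative to an oracle} if the relation is decidable with the
help of that oracle. A set $X$ is $\Sigma^0_n$-\emph{hard} if for every
$Y\in\Sigma^0_n$ there is a computable map $\rho$ with
$y\in Y\Leftrightarrow\rho(y)\in X$, and $\Sigma^0_n$-\emph{complete} if
moreover $X\in\Sigma^0_n$. We use two textbook facts: the set
$\{e:W_e=\emptyset\}$ is undecidable, and $\mathrm{Fin}=\{e:W_e\text{ is
finite}\}$ is $\Sigma^0_2$-complete. The phrase ``some formula agrees with $f$
on all words'' has the shape $\exists\forall$, and the next two theorems show
that it cannot be simplified. An atom occurs \emph{positively} if it is not in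
the scope of a negation, and $T'$ is a \emph{sub-theory} of $T$ if every kind
of atom allowed in $T'$ is allowed in $T$.

\begin{theorem}\label{thm:reduction}
Fix $\Sigma$ with $|\Sigma|\ge2$. There are computable maps $e\mapsto f_e$ and
$e\mapsto f'_e$ and a variable $x$, where $f_e$ is a
$\mathsf{WE}+\mathsf{REG}$-formula with a single $\mathsf{REG}$ atom $v\in Q$,
occurring positively, and $f'_e$ is a $\mathsf{WE}+\mathsf{LEN}$-formula with a
single $\mathsf{LEN}$ atom $|v|=|s|$, occurring positively, such that
\begin{itemize}
\item if $W_e$ is finite, then $L(f_e,x)$ and $L(f'_e,x)$ are expressible in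
$\mathsf{WE}$;
\item if $W_e$ is infinite, then $L(f_e,x)$ is not expressible in
$\mathsf{WE}+\mathsf{LEN}$ and $L(f'_e,x)$ is not expressible in
$\mathsf{WE}+\mathsf{REG}$.
\end{itemize}
\end{theorem}

\begin{theorem}\label{thm:class}
Fix $\Sigma$ with $|\Sigma|\ge2$, and let $T',T$ be among the four theories.
\begin{enumerate}
\item[(i)] If $T'$ is a sub-theory of $T$, the answer to $\mathrm{Exp}(T',T)$ is
always yes. In all seven remaining cases, including \textup{(1)}, \textup{(2)}
and \textup{(3)}, the problem $\mathrm{Exp}(T',T)$ is $\Sigma^0_2$-hard.
\item[(ii)] Problem \textup{(1)} is $\Sigma^0_2$-complete. All problems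
$\mathrm{Exp}(T',T)$ lie in $\Sigma^0_2$ relative to an oracle for
satisfiability of $\mathsf{WE}+\mathsf{REG}+\mathsf{LEN}$, hence in
$\Sigma^0_3$. If that satisfiability problem is decidable, all seven nontrivial
problems are $\Sigma^0_2$-complete.
\end{enumerate}
\end{theorem}

The hypothesis on the alphabet is sharp.

\begin{theorem}\label{thm:unary}
For $|\Sigma|=1$ all four theories express the same languages, so all problems
$\mathrm{Exp}(T',T)$ are trivially decidable.
\end{theorem}

The proofs for $|\Sigma|\ge2$ have two independent ingredients. The first is a
tool for non-expressibility (Section~\ref{sec:subst}): cut all words of a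
solution at the letter $b$; then all but boundedly many of the pieces can be
replaced by other words without destroying the solution. The second is a source
of undecidability (Section~\ref{sec:hist}): a set $H_e$ of computation histories
with $|H_e|=|W_e|$ whose \emph{complement} is expressible in $\mathsf{WE}$. They
are joined by looking at pairs $(u,v)$ such that $u\notin H_e$ or $v$ satisfies
the constraint in question, so that the constraint matters only when a history
exists. In this form the idea proves Theorem~\ref{thm:undec} in a few lines
(Section~\ref{sec:undec}). Although Theorem~\ref{thm:undec} is contained in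
Theorem~\ref{thm:class}, the short proof shows what must be refined
(Section~\ref{sec:fin}) to separate finite from infinite $H_e$.

\section{One letter}\label{sec:unary}

We begin with the case in which every constraint can be removed. A set
$U\subseteq\mathbb N$ is \emph{Presburger definable} if it is defined by a
first-order formula over $(\mathbb N,+,0,1,\le)$, and \emph{semilinear} if it is
a finite union of sets $\{c+k_1d_1+\dots+k_rd_r : k_1,\dots,k_r\in\mathbb N\}$
with $c,d_1,\dots,d_r\in\mathbb N$. Every Presburger definable set is semilinear
\cite{GS}.

\begin{proof}[Proof of Theorem~\ref{thm:unary}]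
Let $\Sigma=\{a\}$ and let $f$ be a formula of
$\mathsf{WE}+\mathsf{REG}+\mathsf{LEN}$ with a variable $x$. A word is determined
by its length, so we read each atom as a condition on the lengths of the
variables. An equation $\alpha=\alpha'$ holds if and only if both sides have the
same length, which is a linear equation. For an atom $y\in L$, the states that a
deterministic automaton for $L$ reaches on $\varepsilon,a,a^2,\dots$ form an
eventually periodic sequence, so $\{n:a^n\in L\}$ is a finite union of
singletons and progressions $\{c+kd:k\in\mathbb N\}$, which is Presburger
definable. A length atom becomes a Presburger formula when negative terms are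
moved to the other side. Quantifying the lengths of the variables other than
$x$ existentially, we find $L(f,x)=\{a^n:n\in U\}$ with $U$ Presburger
definable, hence semilinear. The set $\{c+\sum_i k_id_i\}$ is expressed by the
equation $x=a^cy_1^{d_1}\cdots y_r^{d_r}$, a finite union by a disjunction, and
the empty union by $x=xa$. So $L(f,x)$ is expressible in $\mathsf{WE}$, which is
a sub-theory of all four theories.
\end{proof}

From now on $|\Sigma|\ge2$, and $a,b\in\Sigma$ are fixed distinct letters. Powers
of $a$ will represent numbers and $b$ will serve as a separator. The separator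
is what the one-letter case lacks; the pairing, the substitution lemma and the
computation histories below all depend on it.

\section{Auxiliary variables, normal form, pairing}\label{sec:tools}

\paragraph{Auxiliary variables.}
We write $F(u)$ for a formula with a designated variable $u$, and say that a
word $w$ \emph{satisfies} $F(u)$ if $w\in L(F,u)$; the same convention applies
to $G(v,s)$ with two designated variables. When $F(u)$ is used inside a larger
formula, its other variables are renamed so as to be fresh. If $F(u)$ is not in
the scope of a negation, it then acts as the condition $u\in L(F,u)$, because an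
existential quantifier over a fresh variable can be moved across $\wedge$ and
$\vee$. It cannot be moved across $\neg$, by Example~\ref{ex:first}(c). For this
reason, whenever we need a condition of the form $u\notin X$, we construct a
formula for the complement of $X$ directly.

\paragraph{Normal form.}
Our substitutions will preserve equalities between words, but might destroy
inequalities. We therefore remove negated equations at the price of more
variables.

\begin{lemma}\label{lem:nf}
From a $T$-formula $f$ one can compute $T$-formulas $f_1,\dots,f_m$, each a
conjunction of word equations, atoms $y\in L$ (if $T$ has $\mathsf{REG}$), and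
$\mathsf{LEN}$ atoms or their negations (if $T$ has $\mathsf{LEN}$), such that an
assignment $h$ of the variables of $f$ satisfies $f$ if and only if some
extension of $h$ to the additional variables satisfies some $f_j$.
\end{lemma}

\begin{proof}
Put $f$ in disjunctive normal form. Two words are different if and only if one
is a proper prefix of the other or they have different letters at some position.
So we replace each literal $\neg(\alpha=\alpha')$ by
\[
\bigvee_{c\in\Sigma}\alpha=\alpha'c\,z\ \ \vee\ \
\bigvee_{c\in\Sigma}\alpha'=\alpha\,c\,z\ \ \vee
\bigvee_{\substack{c,d\in\Sigma\\ c\ne d}}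
\bigl(\alpha=y\,c\,z\ \wedge\ \alpha'=y\,d\,z'\bigr)
\]
with variables $y,z,z'$ that are fresh for each literal, and we replace each
literal $\neg(y\in L)$ by $y\in\Sigma^*\setminus L$. Distributing $\wedge$ over
$\vee$ gives a disjunction $f_1\vee\dots\vee f_m$ as required.
\end{proof}

\paragraph{Pairing.}
A language is a set of single words, while our construction concerns pairs. Put
\[
\langle u,v\rangle=u\,a\,v\,u\,b\,v ,
\]
so that $x=\langle u,v\rangle$ is the word equation $x=uavubv$.

\begin{lemma}\label{lem:pair}
The map $(u,v)\mapsto\langle u,v\rangle$ is injective on
$\Sigma^*\times\Sigma^*$. If $L$ is expressible in $T$ and $w\in\Sigma^*$, then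
the \emph{section} $\{v:\langle w,v\rangle\in L\}$ is expressible in $T$.
\end{lemma}

\begin{proof}
The words $uav$ and $ubv$ have the same length, so they are the two halves of
$\langle u,v\rangle$. Hence $\langle u,v\rangle=\langle u',v'\rangle$ gives
$uav=u'av'$ and $ubv=u'bv'$. If $|u|<|u'|$, then $u'$ has both $ua$ and $ub$ as
prefixes, which is impossible; exchanging the roles excludes $|u'|<|u|$. So
$|u|=|u'|$, and then $u=u'$ and $v=v'$. If $L=L(g,x)$ and $v$ is a fresh
variable, the $T$-formula $g\wedge x=w\,a\,v\,w\,b\,v$ and the variable $v$
express the section.
\end{proof}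

\section{Substituting blocks}\label{sec:subst}

To show that a language is not expressible, we take a solution of a formula
supposed to express it and modify the solution until the value of $x$ leaves the
language. The values of all variables must be modified consistently, and we know
nothing about how an equation aligns them. We therefore use a modification that
is defined on all words at once and almost commutes with concatenation.

Every $w\in\Sigma^*$ can be written uniquely as $w=w_0bw_1b\cdots bw_m$ with
$m\ge0$ and all $w_i$ free of $b$. The words $w_1,\dots,w_{m-1}$ are the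
\emph{inner blocks} of $w$; there are none if $m\le1$. For a $b$-free word
$\beta$ and any word $\gamma$, let $w[\beta\to\gamma]$ be obtained from $w$ by
replacing simultaneously every inner block equal to $\beta$ by $\gamma$. The
outer blocks $w_0$ and $w_m$ are left alone, since in a concatenation they merge
with the neighboring material. A word that does not have $\beta$ as an inner
block is fixed by $[\beta\to\gamma]$; in particular $\varepsilon$ and all letters
are fixed.

\begin{example}\label{ex:square}
Consider the equation $x=yy$ and the solution
\[
y=a\,b\,a^2\,b\,a^3\,b\,a,\qquad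
x=a\,b\,a^2\,b\,a^3\,b\,\underline{a^2}\,b\,a^2\,b\,a^3\,b\,a .
\]
The underlined block is formed at the seam, from the last block of one copy of
$y$ and the first block of the other. All other inner blocks of $x$ are inner
blocks of a copy of $y$. Hence applying $[a^3\to\gamma]$ to $x$ and to $y$ gives
a new solution for every $\gamma$. Applying $[a^2\to a^5]$ does not: it changes
three blocks of $x$ but only two blocks of $yy$. One seam spoils one block.
\end{example}

\begin{lemma}\label{lem:concat}
For words $t_1,\dots,t_k$ there is a set $B$ of at most $k$ words such that for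
every $b$-free $\beta\notin B$ and every $\gamma\in\Sigma^*$,
\[
(t_1\cdots t_k)[\beta\to\gamma]=t_1[\beta\to\gamma]\cdots t_k[\beta\to\gamma].
\]
\end{lemma}

\begin{proof}
For $k\le1$ take $B=\emptyset$. Let $k=2$, with $t_1=y_0b\cdots by_m$ and
$t_2=z_0b\cdots bz_l$ cut into blocks. The blocks of $t_1t_2$ are
$y_0,\dots,y_{m-1},\ y_mz_0,\ z_1,\dots,z_l$. If $m,l\ge1$, the inner ones are
the inner blocks of $t_1$, then $y_mz_0$, then the inner blocks of $t_2$. The
two sides of the identity can differ only in whether $y_mz_0$ is replaced, so
$B=\{y_mz_0\}$ works. If $m=0$, then $y_0z_0$ is the first block of $t_1t_2$, the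
word $t_1$ has no inner block, and the inner blocks of $t_1t_2$ are those of
$t_2$, so $B=\emptyset$ works. If $l=0$, then $y_mz_0$ is the last block, the
inner blocks of $t_1t_2$ are those of $t_1$, and again $B=\emptyset$ works. For
$k>2$ write the product as $(t_1\cdots t_{k-1})\,t_k$ and use induction; each
step adds at most one word to $B$.
\end{proof}

The number of seams in a system of equations is bounded by the size of the
system, however long the solution is. Length and regular constraints do not
restrict \emph{which} block may be replaced, but \emph{by what}.

\begin{lemma}[Substitution lemma]\label{lem:subst}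
Let $T$ be $\mathsf{WE}$, $\mathsf{WE}+\mathsf{LEN}$ or
$\mathsf{WE}+\mathsf{REG}$, and let $f$ be a $T$-formula. There are integers
$K\ge0$ and $N\ge1$, depending only on $f$, such that for every assignment $h$
satisfying $f$ there is a set $B_h$ of at most $K$ words with the following
property. Let $\beta\notin B_h$ be $b$-free, let $\gamma\in\Sigma^*$, and assume
\begin{itemize}
\item nothing further, if $T=\mathsf{WE}$;
\item $|\gamma|=|\beta|$, if $T=\mathsf{WE}+\mathsf{LEN}$;
\item $\beta=a^i$ and $\gamma=a^{i+N}$ with $i\ge N$, if
$T=\mathsf{WE}+\mathsf{REG}$.
\end{itemize}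
Then the assignment $y\mapsto h(y)[\beta\to\gamma]$ also satisfies $f$.
\end{lemma}

\begin{proof}
Let $f_1,\dots,f_m$ be as in Lemma~\ref{lem:nf}. Write each side of each
equation as a sequence of symbols, each a variable or a single letter, and let
$K$ be the largest total number of symbols in the equations of one $f_j$.
(Constant words are split into letters because letters are fixed by
$[\beta\to\gamma]$, whereas a constant such as $bab$ need not be.)

To define $N$, take a complete deterministic automaton for each regular language
occurring in some $f_j$, and let $\tau$ be the map on its states induced by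
reading $a$. There are finitely many maps on the states, so there are $i_0\ge0$
and $p\ge1$ with $\tau^{i+p}=\tau^i$ for all $i\ge i_0$. Let $N\ge1$ be a common
multiple of the numbers $p$ that is at least as large as the numbers $i_0$, over
all these automata ($N=1$ if there are none). Then $\tau^{i+N}=\tau^i$ for all
$i\ge N$, so replacing factors $a^i$ with $i\ge N$ by $a^{i+N}$ does not change
the state reached at the end of a word, and does not change membership in any
of these languages.

Let $h$ satisfy $f$, and let $h'$ be an extension of $h$ satisfying some $f_j$.
For each side $t_1\cdots t_k$ of each equation of $f_j$, apply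
Lemma~\ref{lem:concat} to the words $h'(t_1),\dots,h'(t_k)$, and let $B_h$ be the
union of the sets obtained. Then $|B_h|\le K$. Let $\beta,\gamma$ be as in the
statement and put $h''(y)=h'(y)[\beta\to\gamma]$ for all variables $y$. For a
side $\alpha=t_1\cdots t_k$ we have $h''(t_i)=h'(t_i)[\beta\to\gamma]$ for each
$i$, whether $t_i$ is a variable or a letter, so
$h''(\alpha)=h'(\alpha)[\beta\to\gamma]$ by the choice of $B_h$. Hence each
equation $\alpha=\alpha'$ of $f_j$ remains true:
\[
h''(\alpha)=h'(\alpha)[\beta\to\gamma]=h'(\alpha')[\beta\to\gamma]=h''(\alpha').
\]
If $T=\mathsf{WE}+\mathsf{LEN}$, then $|h''(y)|=|h'(y)|$ for all $y$, so length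
atoms and their negations keep their truth values. If
$T=\mathsf{WE}+\mathsf{REG}$, the atoms $y\in L$ remain true by the choice of
$N$. So $h''$ satisfies $f_j$, and by Lemma~\ref{lem:nf} its restriction to the
variables of $f$ satisfies $f$.
\end{proof}

To apply the lemma, choose a test word in the language that has more than $K$
distinct inner blocks, each of which can be replaced so that the word leaves the
language. One of these blocks lies outside $B_h$.

\begin{lemma}\label{lem:sep}
\textup{(i)} $E$ is not expressible in $\mathsf{WE}$.
\textup{(ii)} $Q$ is not expressible in $\mathsf{WE}+\mathsf{LEN}$, hence not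
in $\mathsf{WE}$.
\end{lemma}

\begin{proof}
Suppose that $f$ and $x$ express the language in the theory named, and let $K$
be as in Lemma~\ref{lem:subst}. Let $w=b\,a\,b\,a^2\,b\cdots b\,a^m\,b$. Its
inner blocks $a,a^2,\dots,a^m$ are distinct, and
$|w|=(m+1)+m(m+1)/2=(m+1)(m+2)/2$.

(i) Take $m>K$ with $m\equiv2\pmod4$. Then $(m+2)/2$ is even, so $w\in E$, and
some $h$ satisfying $f$ has $h(x)=w$. As $m>|B_h|$, there is $i\le m$ with
$a^i\notin B_h$. By Lemma~\ref{lem:subst}, $w[a^i\to a^{i+1}]$ lies in
$L(f,x)=E$, but its length $|w|+1$ is odd.

(ii) Take $m=K+1$. All inner blocks of $w$ are nonempty, so $w\in Q$. Choose $h$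
satisfying $f$ with $h(x)=w$, and $i\le m$ with $a^i\notin B_h$. The words $a^i$
and $a^{i-1}b$ have the same length, so $w[a^i\to a^{i-1}b]$ lies in
$L(f,x)=Q$. But the replaced block is followed by $b$, so this word contains
$bb$.
\end{proof}

The side conditions of Lemma~\ref{lem:subst} cannot simply be dropped: $E$ is
expressible in $\mathsf{WE}+\mathsf{LEN}$ and $Q$ in $\mathsf{WE}+\mathsf{REG}$,
so the substitutions used in (i) and (ii) are not valid for these theories.

\section{Computation histories}\label{sec:hist}

We want a set $H_e$ of words with $|H_e|=|W_e|$ whose complement is expressible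
in $\mathsf{WE}$. The words of $H_e$ will list the configurations of a machine
up to a time when it announces a new element of $W_e$. A word fails to be such a
list because of an error at \emph{some} place, and a formula can guess that
place. What remains is to recognize an error by word equations.

Inside $a^*$, word equations multiply by constants and add constants: if
$s=a^m$, then $s^ca^d=a^{cm+d}$. They can therefore test a map that is affine on
each residue class. Take, for instance, $\nu(2m)=m$ and $\nu(2m+1)=6m+4$. A word
$x$ has consecutive inner blocks $a^k,a^{k'}$ with $k'\ne\nu(k)$ if and only if,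
for some $y,z\in\Sigma^*$ and $s,s'\in a^*$, either $x=y\,b\,s^2\,b\,s'\,b\,z$
with $s'\ne s$, or $x=y\,b\,s^2a\,b\,s'\,b\,z$ with $s'\ne s^6a^4$. So we look
for a machine whose configurations are numbers and whose step is a map of this
type. Register machines with a prime power coding provide one.

\paragraph{Machines.}
A \emph{register machine} has finitely many states and registers $1,\dots,k$,
each holding a natural number. Every state $q$ carries one instruction, either
``increment register $j$ and go to $q'$'' or ``if register $j$ is $0$ go to
$q'$, else decrement it and go to $q''$''. Such a machine is deterministic and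
never halts.

\begin{lemma}\label{lem:machine}
From $e$ one can compute a register machine $\mathcal M_e$ with states
$q_0\ne q_A$ such that, started in $q_0$ with all registers $0$, it visits $q_A$
exactly $|W_e|$ times, and at the $j$-th visit register $1$ contains $j$.
\end{lemma}

\begin{proof}
Take a Turing machine that starts on a blank tape, runs through all pairs
$(n,s)\in\mathbb N^2$, tests whether the computation of $\varphi_e(n)$ halts
after exactly $s$ steps, and if so spends one step in a state $\sigma$ that is
used for nothing else. Each $n\in W_e$ belongs to exactly one such pair, so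
$\sigma$ is entered $|W_e|$ times. The standard simulation of Turing machines by
register machines \cite{Minsky} stores the tape in registers, which we number
from $3$ on, and carries out each step of the Turing machine by a finite run
that ends with a jump to an entry state $\hat q$ for the next state $q$ of the
Turing machine. Add two states $p$ and $q_A$ with the instructions ``$p$:
increment register $1$ and go to $q_A$'' and ``$q_A$: increment register $2$ and
go to $\hat\sigma$'', and redirect to $p$ every jump to $\hat\sigma$ that ends
the simulation of a step. Then $q_A$ is entered once for each visit to $\sigma$,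
only from $p$, and register $1$ changes only on these occasions.
\end{proof}

\paragraph{Arithmetization.}
Choose distinct odd primes $\rho_1,\dots,\rho_k$ for the registers of
$\mathcal M_e$ and $\pi_q$ for its states $q$. The configuration with state $q$
and register contents $m_1,\dots,m_k$ has the \emph{code}
\[
C=2\,\pi_q\prod_{j}\rho_j^{m_j},
\qquad\text{and we put}\qquad
P=2\prod_j\rho_j\prod_q\pi_q .
\]
A prime dividing $P$ divides $C$ if and only if it divides $r=C\bmod P$. So $r$
determines the state and which registers are $0$, and that is all the next step
depends on. Let $0\le r<P$ be divisible by $\pi_q$ for exactly one state $q$,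
and let the instruction of $q$ refer to register $j$. Define
\[
(\kappa_r,\lambda_r)=
\begin{cases}
(\rho_j\pi_{q'},\ \pi_q) & \text{if the instruction is an increment,}\\
(\pi_{q'},\ \pi_q) & \text{if it is a test and }\rho_j\nmid r,\\
(\pi_{q''},\ \pi_q\rho_j) & \text{if it is a test and }\rho_j\mid r.
\end{cases}
\]
If a code $C$ has residue $r$, the code of the next configuration is
$C\kappa_r/\lambda_r$. In each case $\lambda_r$ is a product of distinct primes
that divide both $P$ and $r$, so $c_r=\kappa_rP/\lambda_r$ and
$d_r=\kappa_rr/\lambda_r$ are natural numbers. For all other residues $r$ put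
$c_r=d_r=0$; they never arise from codes. Define
\[
\nu(Pm+r)=c_rm+d_r\qquad(m\ge0,\ 0\le r<P).
\]
For a code $C=Pm+r$ we get $\nu(C)=\kappa_r(Pm+r)/\lambda_r$, the code of the
next configuration. Thus, with $n_0=2\pi_{q_0}$ and $n_{i+1}=\nu(n_i)$, the
number $n_t$ is the code of the configuration at time $t$, and with
$A=\{r:0\le r<P,\ \pi_{q_A}\mid r\}$ the machine is in state $q_A$ at time $t$
if and only if $n_t\bmod P\in A$. Let
\[
H_e=\{\,b\,a^{n_0}\,b\,a^{n_1}\,b\cdots b\,a^{n_t}\,b\ :\ t\ge0,\
n_t\bmod P\in A\,\},
\]
and for $w\in H_e$ as displayed put $\ell(w)=n_t\ge1$.

\begin{lemma}\label{lem:H}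
\textup{(i)} $|H_e|=|W_e|$.
\textup{(ii)} Every inner block of every $w\in H_e$ is $a^n$ with $n$ even.
\textup{(iii)} If $W_e$ is infinite, then $\ell$ is unbounded on $H_e$.
\end{lemma}

\begin{proof}
(i) The words of $H_e$ correspond to the times $t$ at which $q_A$ is visited;
different $t$ give different numbers of $b$'s. (ii) All codes are even.
(iii) If the $j$-th visit is at time $t$, then $\rho_1^j$ divides $n_t$.
\end{proof}

The factor $2$ in the code and the counter in register $1$ serve only to obtain
(ii) and (iii), which are needed in Section~\ref{sec:fin} and not before.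

\begin{lemma}\label{lem:compl}
From $e$ one can compute a $\mathsf{WE}$-formula $F_e(x)$ with
$L(F_e,x)=\Sigma^*\setminus H_e$.
\end{lemma}

\begin{proof}
Let $F_e$ be the disjunction of the following finitely many formulas, with
auxiliary variables $y,z,s,s'$:
\begin{enumerate}
\item[(a)] $x=y\,c\,z$, for $c\in\Sigma\setminus\{a,b\}$;
\item[(b)] $x=w$, for words $w$ with $|w|<n_0+2$, and $x=w\,y$, for words
$w\ne ba^{n_0}b$ with $|w|=n_0+2$;
\item[(c)] $x=y\,c$, for letters $c\ne b$;
\item[(d)] $x=y\,b\,s^Pa^r\,b\,s'\,b\,z\ \wedge\ sa=as\ \wedge\ s'a=as'\ \wedge\
\neg(s'=s^{c_r}a^{d_r})$, for $0\le r<P$;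
\item[(e)] $x=y\,b\,s^Pa^r\,b\ \wedge\ sa=as$, for
$r\in\{0,\dots,P-1\}\setminus A$.
\end{enumerate}
A word $x$ satisfies none of (a), (b), (c) if and only if it lies in
$\{a,b\}^*$, begins with $ba^{n_0}b$ and ends with $b$, that is,
$x=ba^{k_0}ba^{k_1}b\cdots ba^{k_t}b$ with $t\ge0$, $k_0=n_0$ and all
$k_i\ge0$. Words of $H_e$ have this form, so it suffices to consider such $x$.

In (d), $s$ and $s'$ are powers of $a$ by Example~\ref{ex:first}(b), so the
three displayed $b$'s are consecutive occurrences of $b$ in $x$. Thus
$s^Pa^r=a^{k_i}$ and $s'=a^{k_{i+1}}$ for some $i<t$, the numbers $|s|$ and $r$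
are the quotient and remainder of $k_i$ on division by $P$, and the last
conjunct says $k_{i+1}\ne c_r|s|+d_r=\nu(k_i)$. Conversely, each $i<t$ yields
such a factorization. So $x$ satisfies a formula in (d) if and only if
$k_{i+1}\ne\nu(k_i)$ for some $i<t$. In (e), the two displayed $b$'s are the last
two of $x$, so $P|s|+r=k_t$, and $x$ satisfies a formula in (e) if and only if
$k_t\bmod P\notin A$. Hence $x$ satisfies no disjunct if and only if $k_i=n_i$
for all $i\le t$ and $n_t\bmod P\in A$, that is, $x\in H_e$.
\end{proof}

Since $L(F_e,x)=\Sigma^*$ exactly when $W_e=\emptyset$, it is already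
undecidable whether a $\mathsf{WE}$-formula expresses all words. This is the
obstacle anticipated in the introduction, and we now transfer it to
expressibility.

\section{Undecidability}\label{sec:undec}

\begin{proof}[Proof of Theorem~\ref{thm:undec}]
Let $T$ be the target theory: $\mathsf{WE}$, $\mathsf{WE}+\mathsf{LEN}$,
$\mathsf{WE}$ for (1), (2), (3). Let $S=Q$ for (1) and (2) and $S=E$ for (3). By
Lemma~\ref{lem:sep}, $S$ is not expressible in $T$. Let $\mu(v)$ be the atom
$v\in Q$ for (1) and (2), and the atom $|v|=2|y|$ with $y$ fresh for (3), so that
$\mu(v)$ expresses $S$. The formula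
\[
x=uavubv\ \wedge\ \bigl(F_e(u)\vee\mu(v)\bigr)
\]
is computable from $e$ and is a legitimate input: it belongs to
$\mathsf{WE}+\mathsf{REG}$ for (1), hence to
$\mathsf{WE}+\mathsf{REG}+\mathsf{LEN}$ for (2), and to
$\mathsf{WE}+\mathsf{LEN}$ for (3). With the variable $x$ it expresses
\[
L_e=\{\langle u,v\rangle : u\notin H_e\ \text{ or }\ v\in S\}.
\]
If $W_e=\emptyset$, then $H_e=\emptyset$ and $L_e$ consists of all
$\langle u,v\rangle$, so it is expressed by the equation $x=uavubv$ and is
expressible in $T$. If $W_e\ne\emptyset$, choose $w\in H_e$. Since the pairing is
injective, $\langle w,v\rangle\in L_e$ if and only if $w\notin H_e$ or $v\in S$,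
so the section of $L_e$ at $w$ is $S$. By Lemma~\ref{lem:pair}, $L_e$ is not
expressible in $T$. A decision procedure for any of the three problems would
therefore decide $\{e:W_e=\emptyset\}$.
\end{proof}

\section{Finite versus infinite}\label{sec:fin}

To reduce $\mathrm{Fin}$, we need a language that stays expressible as long as
$H_e$ is finite, whereas a single history makes $L_e$ inexpressible. The remedy
is to let each history $u$ switch the constraint on only for the words $v$ in a
finite set $D_{\ell(u)}$. Finitely many histories then remove finitely many
pairs, which $\mathsf{WE}$ can list; infinitely many histories switch the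
constraint on for ever larger sets. The sets $D_n$ must be finite, must contain
test words with many distinct inner blocks \emph{together with} the results of
our substitutions, and the condition $v\notin D_n$ must be expressible from
$v$ and $a^n$ by word equations. The obvious candidate, the words of length at
most $n$, is defined by a length atom, which $f_e$ may not contain. Instead we
force finiteness by local conditions: the runs of $a$ decrease strictly. For
$n\ge1$ let
\[
D_n=\bigl\{\,b^{\delta_0}a^{i_1}b^{\delta_1}a^{i_2}\cdots a^{i_k}b^{\delta_k}\ :\
k\ge0,\ \delta_j\in\{1,2\},\ n\ge i_1>i_2>\dots>i_k\ge1\,\bigr\}.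
\]
Choosing the set $\{i_1,\dots,i_k\}\subseteq\{1,\dots,n\}$ and then the
$\delta_j$ gives $|D_n|=\sum_k\binom nk2^{k+1}=2\cdot3^n$; for example,
$D_1=\{b,\,bb,\,bab,\,babb,\,bbab,\,bbabb\}$. The separator $bb$ is allowed so
that the substitution $a^i\to a^{i-1}b$ can leave $Q$ without leaving $D_n$.

\begin{lemma}\label{lem:D}
There is a $\mathsf{WE}$-formula $G(v,s)$ such that for all $n\ge1$, the pair
$(v,a^n)$ satisfies $G(v,s)$ if and only if $v\notin D_n$.
\end{lemma}

\begin{proof}
Let $G$ be the disjunction of the following, with auxiliary variables
$y,z,p,p'$:
\begin{enumerate}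
\item[(a)] $v=y\,c\,z$, for $c\in\Sigma\setminus\{a,b\}$;
\item[(b)] $v=\varepsilon$, and $v=c\,y$ and $v=y\,c$, for letters $c\ne b$;
\item[(c)] $v=y\,bbb\,z$;
\item[(d)] $v=y\,b\,p\,b^{\delta}\,p\,p'\,b\,z\ \wedge\ pa=ap\ \wedge\
p'a=ap'\ \wedge\ \neg(p=\varepsilon)$, for $\delta\in\{1,2\}$;
\item[(e)] $v=y\,s\,a\,z$.
\end{enumerate}
A word $v$ satisfies none of (a), (b), (c) if and only if it is a word over
$\{a,b\}$ that begins and ends with $b$ and has no factor $bbb$, that is,
$v=b^{\delta_0}a^{i_1}b^{\delta_1}\cdots a^{i_k}b^{\delta_k}$ with $k\ge0$, all
$\delta_j\in\{1,2\}$ and all $i_j\ge1$. Let $v$ have this form. In (d), $p$ and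
$pp'$ are nonempty powers of $a$ with a $b$ on either side, so they are maximal
runs of $a$, and they are separated only by $b$'s. Thus $p=a^{i_j}$ and
$pp'=a^{i_{j+1}}$ for some $j<k$, and $i_{j+1}\ge i_j$. Conversely, if
$i_{j+1}\ge i_j$, take $p=a^{i_j}$, $p'=a^{i_{j+1}-i_j}$ and $\delta=\delta_j$.
Finally, (e) with $s=a^n$ says that $a^{n+1}$ is a factor of $v$, that is, some
$i_j>n$. So $v$ satisfies no disjunct if and only if $v\in D_n$.
\end{proof}

A second difficulty appears in the proof of non-expressibility. Every section
at a fixed history $w$ will now be cofinite, hence expressible, so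
Lemma~\ref{lem:pair} yields nothing. The contradiction must come from one
formula, with its constant $K$, confronted with a history $w$ chosen
\emph{after} $K$. Then $w$ is the value of a variable and is subject to the
substitution, which might turn it into a non-history and make the new pair
harmless. Parity prevents this: histories have even blocks, and we replace odd
ones.

\begin{lemma}\label{lem:odd}
Let $T$ be $\mathsf{WE}+\mathsf{LEN}$ or $\mathsf{WE}+\mathsf{REG}$ and let $R$
be expressible in $T$. There are $K\ge0$ and $N\ge1$ such that for all
$w\in H_e$ and $v_0\in\Sigma^*$ with $\langle w,v_0\rangle\in R$ there is a set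
$B$ of at most $K$ words with the following property: if $i$ is odd,
$a^i\notin B$, and $\beta=a^i$ and $\gamma$ satisfy the side condition for $T$
in Lemma~\textup{\ref{lem:subst}}, then
$\langle w,v_0[a^i\to\gamma]\rangle\in R$.
\end{lemma}

\begin{proof}
Let $R=L(g,x)$ with a $T$-formula $g$, let $u,v$ be fresh variables, and take
$K,N$ from Lemma~\ref{lem:subst} for $f=(g\wedge x=uavubv)$. Given $w$ and
$v_0$, choose an assignment satisfying $g$ with value $\langle w,v_0\rangle$ at
$x$, and extend it by $u\mapsto w$, $v\mapsto v_0$ to an assignment $h$
satisfying $f$. Let $B=B_h$. For $i,\gamma$ as in the statement, the assignment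
$h_1(y)=h(y)[a^i\to\gamma]$ satisfies $f$. By Lemma~\ref{lem:H}(ii), $a^i$ is
not an inner block of $w$, so $h_1(u)=w$. As $h_1$ satisfies $x=uavubv$ and $g$,
we get $\langle w,v_0[a^i\to\gamma]\rangle=h_1(x)\in R$.
\end{proof}

It remains to choose the constraints. For $f_e$ we keep $v\in Q$. For $f'_e$ the
language $E$ is of no use, because it is regular and we want to defeat
$\mathsf{WE}+\mathsf{REG}$. We use $|v|=\ell(u)$ instead, which the substitution
$a^i\to a^{i+N}$ destroys whatever $N$ is.

\begin{proof}[Proof of Theorem~\ref{thm:reduction}]
Let $f_e$, respectively $f'_e$, be the formula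
\[
x=uavubv\ \wedge\ \Bigl[F_e(u)\ \vee\ \bigl(u=z\,b\,s\,b\ \wedge\ sa=as\
\wedge\ (G(v,s)\vee\theta)\bigr)\Bigr],
\]
where $\theta$ is $v\in Q$, respectively $|v|=|s|$. These formulas are computable
from $e$, and $\theta$ is the only atom that is not a word equation; it occurs
positively. If $u\notin H_e$, the bracket is satisfied through $F_e(u)$. If
$u\in H_e$, then $F_e(u)$ fails, and $u=zbsb$ with $s\in a^*$ is solvable and
forces $s$ to be the last inner block $a^{\ell(u)}$. By Lemma~\ref{lem:D},
$f_e$ and $f'_e$ with the variable $x$ express
\begin{align*}
R_e&=\{\langle u,v\rangle : u\notin H_e\ \text{ or }\ v\notin D_{\ell(u)}\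
\text{ or }\ v\in Q\},\\
R'_e&=\{\langle u,v\rangle : u\notin H_e\ \text{ or }\ v\notin D_{\ell(u)}\
\text{ or }\ |v|=\ell(u)\}.
\end{align*}
By injectivity of the pairing, for $w\in H_e$ with $\ell(w)=n$ and $v\in D_n$,
\begin{equation}\label{eq:test}
\langle w,v\rangle\in R_e\iff v\in Q,\qquad
\langle w,v\rangle\in R'_e\iff |v|=n .
\end{equation}

\emph{$W_e$ finite.} Then $H_e$ is finite by Lemma~\ref{lem:H}(i). A pair
$(u,v)$ that fails the condition defining $R_e$ or $R'_e$ has $u\in H_e$ and
$v\in D_{\ell(u)}$, so the set $X$ of failing pairs is finite. The language is
expressed by the $\mathsf{WE}$-formula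
\[
x=uavubv\ \wedge\bigwedge_{(w,w')\in X}\bigl(\neg(u=w)\vee\neg(v=w')\bigr).
\]

\emph{$W_e$ infinite, the language $R_e$.} Suppose that $R_e$ is expressible in
$\mathsf{WE}+\mathsf{LEN}$, and take $K$ from Lemma~\ref{lem:odd}. By
Lemma~\ref{lem:H}(iii) there is $w\in H_e$ with $n=\ell(w)\ge2K+3$. Let
\[
v_0=b\,a^{2K+3}\,b\,a^{2K+1}\,b\cdots b\,a^5\,b\,a^3\,b .
\]
This word has $K+1$ distinct inner blocks, all with odd exponents, and lies in
$D_n\cap Q$, so $\langle w,v_0\rangle\in R_e$. Let $B$ be as in
Lemma~\ref{lem:odd}, choose an inner block $a^i\notin B$ of $v_0$, and let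
$v_1=v_0[a^i\to a^{i-1}b]$. The substitution preserves length, so
$\langle w,v_1\rangle\in R_e$. In $v_1$ the run $a^i$ followed by $b$ has become
$a^{i-1}$ followed by $bb$; for $K=1$, the word $ba^5ba^3b$ becomes
$ba^4bba^3b$ or $ba^5ba^2bb$. The runs of $a$ in $v_1$ still decrease strictly,
because the neighbors of $a^i$ in $v_0$ have exponents $i+2$ and $i-2$, and
$i+2>i-1>i-2$. They have lengths between $1$ and $n$, because $i\ge3$. (This is
why $v_0$ stops at $a^3$: replacing the block $a$ would create $bbb$.) The
separators are $b$ or $bb$. So $v_1\in D_n$ and $v_1\notin Q$, contradicting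
\eqref{eq:test}.

\emph{$W_e$ infinite, the language $R'_e$.} Suppose that $R'_e$ is expressible in
$\mathsf{WE}+\mathsf{REG}$, and take $K,N$ from Lemma~\ref{lem:odd}. We need
$K+1$ odd exponents that are at least $N$ and so far apart that adding $N$ to
one of them keeps the order. Let
\[
i_j=2N(K+2-j)+1\qquad(1\le j\le K+1).
\]
These numbers are odd, decrease in steps of $2N$, and $i_{K+1}=2N+1$. The test
word must have length exactly $\ell(w)$, which we arrange with one more block.
By Lemma~\ref{lem:H}(iii) there is $w\in H_e$ with $n=\ell(w)$ so large that
$m=n-(K+3)-\sum_ji_j$ exceeds $i_1+N$. Let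
\[
v_0=b\,a^m\,b\,a^{i_1}\,b\,a^{i_2}\,b\cdots b\,a^{i_{K+1}}\,b .
\]
It has $K+2$ inner blocks and $K+3$ letters $b$, so $|v_0|=n$, and
$n\ge m>i_1>\dots>i_{K+1}\ge1$ gives $v_0\in D_n$. Hence
$\langle w,v_0\rangle\in R'_e$. Let $B$ be as in Lemma~\ref{lem:odd}, choose $j$
with $a^{i_j}\notin B$, and let $v_1=v_0[a^{i_j}\to a^{i_j+N}]$. Since $i_j$ is
odd and $i_j\ge N$, we have $\langle w,v_1\rangle\in R'_e$. The block $a^{i_j}$
occurs exactly once in $v_0$, so $|v_1|=n+N\ne n$. Moreover $v_1\in D_n$, because
the enlarged exponent is still smaller than its left neighbor:
$i_j+N<i_j+2N=i_{j-1}$ if $j\ge2$, and $i_1+N<m$ if $j=1$. This contradicts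
\eqref{eq:test}.
\end{proof}

\section{The classification and the upper bounds}\label{sec:class}

\begin{proof}[Proof of Theorem~\ref{thm:class}\textup{(i)}]
If $T'$ is a sub-theory of $T$, every $T'$-formula is a $T$-formula. Otherwise
$T'$ has $\mathsf{REG}$ and $T$ does not, or $T'$ has $\mathsf{LEN}$ and $T$ does
not. In the first case $f_e$ is a $T'$-formula and $T$ is a sub-theory of
$\mathsf{WE}+\mathsf{LEN}$. By Theorem~\ref{thm:reduction}, if $W_e$ is finite,
$L(f_e,x)$ is expressible in $\mathsf{WE}$ and so in $T$; if $W_e$ is infinite,
it is not expressible in $\mathsf{WE}+\mathsf{LEN}$ and so not in $T$. Thus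
$e\mapsto(f_e,x)$ reduces $\mathrm{Fin}$ to $\mathrm{Exp}(T',T)$. In the second
case $f'_e$ is a $T'$-formula, $T$ is a sub-theory of
$\mathsf{WE}+\mathsf{REG}$, and $L(f'_e,x)$ is expressible in $T$ if and only if
$W_e$ is finite, again by Theorem~\ref{thm:reduction}. As $\mathrm{Fin}$ is
$\Sigma^0_2$-complete, the problem is $\Sigma^0_2$-hard in both cases. The table
lists the sixteen pairs, with a reduction for each of the seven nontrivial ones.
\begin{center}
\begin{tabular}{l|cccc}
$T'\ \backslash\ T$ & $\mathsf{WE}$ & $\mathsf{WE}+\mathsf{REG}$ &
$\mathsf{WE}+\mathsf{LEN}$ & $\mathsf{WE}+\mathsf{REG}+\mathsf{LEN}$\\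
\hline
$\mathsf{WE}$ & yes & yes & yes & yes\\
$\mathsf{WE}+\mathsf{REG}$ & $f_e$, problem (1) & yes & $f_e$ & yes\\
$\mathsf{WE}+\mathsf{LEN}$ & $f'_e$, problem (3) & $f'_e$ & yes & yes\\
$\mathsf{WE}+\mathsf{REG}+\mathsf{LEN}$ & $f_e$ & $f'_e$ & $f_e$, problem (2)
& yes
\end{tabular}
\end{center}
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}\textup{(ii)}]
An input $(f,x)$ is a yes-instance of $\mathrm{Exp}(T',T)$ if and only if
\begin{equation}\label{eq:shape}
\exists(g,y)\ \ \forall w\in\Sigma^*\ \ \bigl(w\in L(f,x)\iff w\in L(g,y)\bigr),
\end{equation}
where $g$ ranges over $T$-formulas and $y$ over variables of $g$. Now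
$w\in L(f,x)$ if and only if $f\wedge x=w$ is satisfiable, and $w\in L(g,y)$ if
and only if $g\wedge y=w$ is satisfiable.

For problem (1) both formulas belong to $\mathsf{WE}+\mathsf{REG}$.
Satisfiability of conjunctions of word equations is decidable \cite{Makanin},
also in the presence of regular constraints \cite{Schulz}, and by
Lemma~\ref{lem:nf} a $\mathsf{WE}+\mathsf{REG}$-formula is satisfiable if and
only if one of finitely many computable such conjunctions is. So the condition
in parentheses in \eqref{eq:shape} is decidable, problem (1) is in $\Sigma^0_2$,
and by part (i) it is $\Sigma^0_2$-complete.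

In general both formulas belong to $\mathsf{WE}+\mathsf{REG}+\mathsf{LEN}$, so
the condition in parentheses is decided by two queries to the oracle, and
$\mathrm{Exp}(T',T)$ is in $\Sigma^0_2$ relative to it. The oracle set is r.e.:
whether a given assignment satisfies a given formula is decidable, and one can
enumerate the assignments. To see the resulting bound, write out the queries.
The inclusion $L(f,x)\subseteq L(g,y)$ says that for every assignment $h$ there
is an assignment $h'$ such that, if $h$ satisfies $f$, then $h'$ satisfies $g$
and $h'(y)=h(x)$. This has the form $\forall\exists$ over a decidable relation,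
and so have the reverse inclusion and the conjunction of the two. Prefixing
$\exists(g,y)$ places the problem in $\Sigma^0_3$. Finally, if satisfiability of
$\mathsf{WE}+\mathsf{REG}+\mathsf{LEN}$ is decidable, the oracle is superfluous,
all the problems are in $\Sigma^0_2$, and by part (i) the seven nontrivial ones
are $\Sigma^0_2$-complete.
\end{proof}

\begin{thebibliography}{9}

\bibitem{DGGM}
Joel D. Day, Vijay Ganesh, Nathan Grewal, Florin Manea,
\emph{Formal Languages via Theories over Strings}, arXiv:2205.00475 (2022).

\bibitem{GS}
Ginsburg and Spanier, 1966.

\bibitem{Makanin}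
G. Makanin, \emph{The problem of solvability of equations in a free semigroup},
1977.

\bibitem{Minsky}
Minsky, 1961.

\bibitem{Rogers}
H. Rogers, \emph{Theory of Recursive Functions and Effective Computability}.

\bibitem{Schulz}
K. Schulz, \emph{Makanin's algorithm for word equations -- two improvements and
a generalization}, LNCS 572.

\bibitem{Soare}
R. Soare, \emph{Recursively Enumerable Sets and Degrees}.

\end{thebibliography}
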